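# Failure of the Bishop–Phelps–Bollobás property for operators from $C_0(L)$ to $L_1(\nu)$

## 1. Three theorems on the pairs $(C_0(L),L_1(\nu))$

All Banach spaces are real and nonzero. $L(X,Y)$ is the space of bounded operators with the operator norm; $B_X$ and $S_X$ are the closed unit ball and the unit sphere. $C_0(L)$ is the space of continuous functions vanishing at infinity on a locally compact Hausdorff space $L$. The main theorem is this.

**Theorem 1.** Let $X=C_0(L)$ and $Y=L_1(\nu)$ both be infinite-dimensional. For all $\varepsilon_1,\varepsilon_2\in(0,1)$ and $\eta>0$ there are $T\in S_{L(X,Y)}$ and $x_0\in S_X$ with $\|Tx_0\|>1-\eta$ such that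
$$S\in L(X,Y),\ u_0\in B_X,\ \|S\|=\|Su_0\|=1,\ \|u_0-x_0\|\le\varepsilon_1\ \Longrightarrow\ \|T-S\|>\varepsilon_2 .$$
Hence for every $\varepsilon\in(0,1)$ no $\eta(\varepsilon)>0$ works in the definition of the Bishop–Phelps–Bollobás property (BPBp, recalled in Section 2). So $(c_0,\ell_1)$ fails the BPBp, and $(L_\infty(\mu),L_1(\nu))$ fails it whenever both spaces are infinite-dimensional, for example $(\ell_\infty,\ell_1)$ and $(L_\infty[0,1],L_1[0,1])$.

Two companions show how sharp this is.

**Theorem 2.** The pair $(C_0(L),L_1(\nu))$, in particular $(L_\infty(\mu),L_1(\nu))$, has the BPBp for operators if and only if at least one of the two spaces is finite-dimensional.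

**Theorem 3.** Let $K$ be compact Hausdorff, $Y=L_1(\nu)$, $x_0$ an extreme point of $B_{C(K)}$, $0<\eta<1/4$, $T\in S_{L(C(K),Y)}$ and $\|Tx_0\|>1-\eta$. Then there is $S\in L(C(K),Y)$ with $\|S\|=\|Sx_0\|=1$ and $\|T-S\|\le4\sqrt\eta$.

Thus the failure in Theorem 1 comes only from points $x_0$ that are not extreme.

## 2. The Bishop–Phelps–Bollobás property and its quantifiers

**Definition.** A pair $(X,Y)$ has the *BPBp for operators* if for every $0<\varepsilon<1$ there is $\eta(\varepsilon)>0$ such that, whenever $T\in S_{L(X,Y)}$ and $x_0\in S_X$ satisfy $\|Tx_0\|>1-\eta(\varepsilon)$, there are $S\in S_{L(X,Y)}$ and $u_0\in S_X$ with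
$$\|Su_0\|=1,\qquad\|u_0-x_0\|<\varepsilon,\qquad\|T-S\|<\varepsilon .$$

In words: an operator of norm one that *almost* attains its norm at $x_0$ is close to an operator that *does* attain its norm, at a point close to $x_0$. The closeness may depend on $\varepsilon$ only, not on $T$ or $x_0$. The word "close" applies to two things at once. Density of the norm attaining operators gives an $S$ near $T$ but says nothing about where $S$ attains its norm.

For Banach lattices, $T$ is *positive* if $x\ge0$ implies $Tx\ge0$. A pair of Banach lattices has the *BPBp for positive operators* if the definition holds with both $T$ and $S$ required to be positive. No condition is put on $x_0,u_0$. Our spaces carry their usual pointwise or coordinatewise order.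

The question whether $(L_\infty(\mu),L_1(\nu))$ (for all $\mu,\nu$) and $(c_0,\ell_1)$ have the BPBp for operators is posed in Acosta and Soleimani-Mourchehkhorti, "Bishop-Phelps-Bollobás property for positive operators between classical Banach spaces", arXiv:1905.12972 (2019). The following facts are known:

- the norm attaining operators are dense in $L(L_\infty(\mu),L_1(\nu))$ for all positive measures $\mu,\nu$, and in $L(c_0,\ell_1)$;
- $(\ell_\infty^n,L_1(\mu))$ has the BPBp for operators for every $n\ge1$ and every positive measure $\mu$;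
- $(L_\infty(\mu),L_1(\nu))$ has the BPBp for positive operators for all positive $\mu,\nu$;
- $(c_0,L_1(\mu))$, in particular $(c_0,\ell_1)$, has the BPBp for positive operators for every positive $\mu$.

By Theorem 1 the answer without positivity is no for both pairs. To see how the negative statement follows from the displayed implication, suppose that $\eta(\varepsilon)$ worked for some $\varepsilon\in(0,1)$. Apply the implication with $\varepsilon_1=\varepsilon_2=\varepsilon$ and $\eta=\eta(\varepsilon)$. The resulting $T,x_0$ satisfy $\|Tx_0\|>1-\eta(\varepsilon)$, yet every $S$ attaining its norm at a point of $S_X$ within $\varepsilon$ of $x_0$ has $\|T-S\|>\varepsilon$. This is a contradiction. Since $c_0=C_0(\mathbb N)$, and every $L_\infty(\mu)$ is isometrically lattice isomorphic to some $C(K)$ (Gelfand, Kakutani), the named pairs are special cases. So only the implication has to be proved.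

## 3. Functionals on $c_0$, positive operators, and a $2\times2$ matrix

**Functionals on $c_0$.** We check the property by hand for $(c_0,\mathbb R)$. Let $f=(f_n)\in\ell_1$ with $\|f\|_1=1$, let $x_0\in S_{c_0}$, and let $|f(x_0)|>1-\eta$ with $\eta=\varepsilon^2/4$. Replacing $f$ by $-f$ if necessary, assume $f(x_0)>0$. Then
$$\sum_n|f_n|\bigl(1-\operatorname{sgn}(f_n)x_0(n)\bigr)<\eta .$$
Let $G=\{n:\operatorname{sgn}(f_n)x_0(n)>1-\varepsilon/2\}$. Off $G$ the bracket is at least $\varepsilon/2$, so $\sum_{n\notin G}|f_n|<2\eta/\varepsilon=\varepsilon/2$. In particular $f\mathbf 1_G\ne0$. The set $G$ is finite because $|x_0|>1/2$ on it. Let $u_0(n)=\operatorname{sgn}f_n$ for $n\in G$ and $u_0(n)=x_0(n)$ otherwise, and let $g=f\mathbf 1_G/\|f\mathbf 1_G\|_1$. Then $u_0\in S_{c_0}$, $g(u_0)=1$, $\|u_0-x_0\|\le\varepsilon/2$, and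
$$\|f-g\|_1\le\|f-f\mathbf 1_G\|_1+\bigl|1-\|f\mathbf 1_G\|_1\bigr|=2\|f-f\mathbf 1_G\|_1<\varepsilon .$$

The recipe is: *push $x_0$ to $\pm1$ where it is almost $\pm1$, and cut off the functional elsewhere.* The cut is cheap because the functional has little mass where $|x_0|$ is not close to one.

**Positive operators on $c_0$.** The cut stays cheap for a positive $T:c_0\to\ell_1$ with $\|T\|=1$ and $\|Tx_0\|>1-\eta$. The functional $h(f)=\sum_j(Tf)_j$ is positive, so $h=(h_n)$ with $h_n\ge0$. Since $|Tf|\le T|f|$, we have $\|Tf\|_1\le h(|f|)$, and $h(|f|)=\|T|f|\,\|_1\le\|f\|$. So $\|h\|=1$, and $h(|x_0|)\ge\|Tx_0\|_1>1-\eta$. As before, $\sum h_n<2\eta/\varepsilon$ over the $n$ with $|x_0(n)|\le1-\varepsilon/2$. Hence $\|Tf\|_1<2\eta/\varepsilon$ for every $f$ in the unit ball supported on those coordinates.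

**Where the cut fails.** Let $T:\ell_\infty^2\to\ell_1^2$,
$$T(f_0,f_1)=\tfrac12(f_0+f_1,\ f_0-f_1),\qquad\|Tf\|_1=\tfrac12\bigl(|f_0+f_1|+|f_0-f_1|\bigr)=\max(|f_0|,|f_1|).$$
Then $\|T\|=1$ and $\|Te_0\|_1=1$ with $e_0=(1,0)$. The point $e_0$ vanishes on coordinate $1$, yet $\|Te_1\|_1=1$. Cutting off coordinate $1$ moves $T$ by exactly $1$. So for general operators, almost attaining the norm at $x_0$ does not make $T$ small where $x_0$ is small.

This $T$ is no counterexample, since it attains its norm at $e_0$ itself. It tells us what to study: how large can an operator be on coordinates where $x_0$ vanishes, on one side if it attains its norm near $x_0$, and on the other side if it only almost does?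

## 4. Attaining the norm near a bump forces domination

The first half of that question has a clean answer.

**Lemma 1.** Let $V_0,\dots,V_M\subset L$ be pairwise disjoint open sets, and let $e_i\in C_0(L)$ with $0\le e_i\le1$ and $e_i=0$ off $V_i$. Let $S\in L(C_0(L),L_1(\nu))$ and $u_0\in B_{C_0(L)}$ satisfy $\|S\|=\|Su_0\|=1$ and $\|u_0-e_0\|\le\varepsilon_1<1$. Then
$$(1-\varepsilon_1)\sum_{i=1}^M|Se_i|\le|Su_0|\quad\text{a.e.},\qquad\text{hence}\qquad\sum_{i=1}^M\|Se_i\|_1\le\frac1{1-\varepsilon_1}. \tag{1}$$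

*Proof.* The aim is to perturb $u_0$ inside the unit ball in two opposite directions. Put $g=Su_0$, so $\int|g|\,d\nu=1$. For $\theta\in\{\pm1\}^M$ let $v_\theta=\sum_{i=1}^M\theta_ie_i$. The $V_i$ are disjoint, so $|v_\theta|\le1$ and $v_\theta=0$ on $V_0$. Off $V_0$ we have $e_0=0$, so $|u_0|\le\varepsilon_1$ there. Consequently $|u_0\pm(1-\varepsilon_1)v_\theta|\le1$ everywhere: on $V_0$ this is $|u_0|\le1$, and off $V_0$ it is $\varepsilon_1+(1-\varepsilon_1)=1$. Applying $S$ gives
$$\|g\pm(1-\varepsilon_1)Sv_\theta\|_1\le1 .$$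
We average the two inequalities and use $\frac12(|p+q|+|p-q|)=\max(|p|,|q|)$ for real $p,q$:
$$\int\max\bigl(|g|,(1-\varepsilon_1)|Sv_\theta|\bigr)\,d\nu\le1=\int|g|\,d\nu .$$
The integrand on the left is at least $|g|$, so it equals $|g|$ a.e. That is, $(1-\varepsilon_1)\bigl|\sum_i\theta_iSe_i\bigr|\le|g|$ a.e. There are finitely many $\theta$, so outside one null set this holds for all of them. At each point outside it, choose $\theta_i$ to be the sign of $Se_i$ at that point. This gives the pointwise inequality in (1), and integration gives the second. $\square$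

In the $2\times2$ example, $|Te_1|=(\frac12,\frac12)=|Te_0|$, so Lemma 1 with $S=T$, $u_0=e_0$ and $\varepsilon_1$ arbitrarily small holds in the limit with equality. With more bumps the lemma becomes restrictive. It controls $\sum_i\|Se_i\|_1$, which for a matrix $(t_{ij})$ is the sum of the absolute values of all entries, whereas the operator norm from $\ell_\infty$ to $\ell_1$ is only the supremum over sign choices of $\sum t_{ij}x_iy_j$.

## 5. Reduction of Theorem 1 to a bilinear form on sign vectors

We look for $T$ with $\|Te_0\|=1$ and $\|T\|\le1+\eta$ which is far from every operator obeying (1). To prove "far" we use a linear functional $\Lambda$ that is bounded by the operator norm but is *tiny* on operators with $\sum_i\|Se_i\|_1$ bounded. An average of $d$ pairings of $R(\text{sign vector})$ with a sign vector is bounded by $\|R\|$. If the sign vectors are $(\alpha_i(l))_i$ and $(\beta_j(l))_j$ for $l=1,\dots,d$, this functional weights the $(i,j)$ entry by $\frac1d\sum_l\alpha_i(l)\beta_j(l)=\langle\alpha_i,\beta_j\rangle/d$.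 It is tiny in the required sense when all these inner products are small compared with $d$. This leads to three demands.

**Proposition A.** Let $\rho,a,\eta\in(0,1)$. There are $d,M\in\mathbb N$, vectors $\alpha_1,\dots,\alpha_M,\beta_1,\dots,\beta_M\in\{\pm1\}^d$ and reals $t_{ij}$ $(1\le i,j\le M)$ with

- (A1) $|\langle\alpha_i,\beta_j\rangle|\le a\,d$ for all $i,j$;
- (A2) $\Bigl|\frac1M\sum_jy_j\Bigr|+\Bigl|\sum_{i,j}t_{ij}x_iy_j\Bigr|\le1+\eta$ for all $x,y\in[-1,1]^M$;
- (A3) $\frac1d\sum_{l=1}^d\sum_{i,j}t_{ij}\,\alpha_i(l)\beta_j(l)\ge\rho-\eta$.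

Here (A1) makes $\Lambda$ small on dominated operators, (A2) keeps $\|T\|$ near $1$, and (A3) makes $\Lambda(T)$ large. Granting the proposition, we prove Theorem 1.

**Step 1: parameters.** The purpose is to make room for $\varepsilon_2$. A pair $(T,x_0)$ that serves for a smaller $\eta$ serves for the given one, so we may decrease $\eta$ until $\eta<1$ and $\frac{1-\eta}{1+\eta}>\varepsilon_2$. Then choose $\rho\in(0,1)$ close to $1$ and $a\in(0,1)$ close to $0$ so that
$$\frac{\rho-\eta}{1+\eta}-\frac a{1-\varepsilon_1}>\varepsilon_2. \tag{2}$$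
In particular $\rho>\eta$. Take $d,M,\alpha_i,\beta_j,t_{ij}$ from Proposition A.

**Step 2: room in $X$ and $Y$.** We need $M+1$ disjoint bumps in $C_0(L)$ and $M$ disjoint sets for $\nu$. If $L$ were finite, $C_0(L)$ would be finite-dimensional. So $L$ is infinite, and we pick distinct points $s_0,\dots,s_M$ with pairwise disjoint open neighbourhoods $V_0,\dots,V_M$ (Hausdorff). Urysohn's lemma for locally compact spaces gives $e_i\in C_0(L)$ with $0\le e_i\le1$, $e_i(s_i)=1$, $e_i=0$ off $V_i$.

In $L_1(\nu)$ the integrable simple functions are dense, so they form an infinite-dimensional space and $M$ of them are linearly independent. These $M$ functions are combinations of indicators of finitely many disjoint sets of finite measure, namely atoms of the finite algebra generated by the sets involved. The indicators of the non-null ones span a space of dimension at least $M$, so at least $M$ of these sets are non-null. Call $M$ of them $B_1,\dots,B_M$, and put $b_j=\mathbf 1_{B_j}/\nu(B_j)$.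

**Step 3: the operator.** We define $T$ and check that it almost attains its norm. Let
$$T_1f=\sum_{j=1}^M\Bigl(\frac{f(s_0)}M+\sum_{i=1}^Mt_{ij}f(s_i)\Bigr)b_j,\qquad x_0=e_0 .$$
The $b_j$ have norm one and disjoint supports. So for $f\in B_X$,
$$\|T_1f\|_1=\sum_j\Bigl|\frac{f(s_0)}M+\sum_it_{ij}f(s_i)\Bigr|=\max_{y\in\{\pm1\}^M}\Bigl(f(s_0)\frac1M\sum_jy_j+\sum_{i,j}t_{ij}f(s_i)y_j\Bigr)\le1+\eta$$
by (A2) with $x_i=f(s_i)$. Since $e_0(s_0)=1$ and $e_0(s_i)=0$ for $i\ge1$, we get $T_1x_0=\frac1M\sum_jb_j$ and $\|T_1x_0\|_1=1$. So $N:=\|T_1\|\in[1,1+\eta]$. With $T=T_1/N$ we have $\|T\|=1$ and $\|Tx_0\|=1/N\ge1/(1+\eta)>1-\eta$.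

**Step 4: separation.** We show that every admissible $S$ is far from $T$. Let $\|S\|=\|Su_0\|=1$ with $u_0\in B_X$ and $\|u_0-e_0\|\le\varepsilon_1$. By Lemma 1, $\sum_{i=1}^M\|Se_i\|_1\le1/(1-\varepsilon_1)$. For $1\le l\le d$ put
$$x^l=\sum_{i=1}^M\alpha_i(l)e_i\in B_X,\qquad z^l=\sum_{j=1}^M\beta_j(l)\mathbf 1_{B_j},\qquad\Lambda(R)=\frac1d\sum_{l=1}^d\int z^l\,(Rx^l)\,d\nu\quad(R\in L(X,Y)).$$
Since $|z^l|\le1$, we have $|\Lambda(R)|\le\|R\|$.

On $T$: $x^l(s_0)=0$, $x^l(s_i)=\alpha_i(l)$ and $\int z^lb_j\,d\nu=\beta_j(l)$. So by (A3), using $\rho-\eta>0$ and $N\le1+\eta$,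
$$\Lambda(T)=\frac1N\cdot\frac1d\sum_l\sum_{i,j}t_{ij}\alpha_i(l)\beta_j(l)\ge\frac{\rho-\eta}{1+\eta}.$$
On $S$: $\Lambda(S)=\sum_{i=1}^M\int(Se_i)\Phi_i\,d\nu$ with $\Phi_i=\frac1d\sum_l\alpha_i(l)z^l$. On $B_j$ this function equals $\langle\alpha_i,\beta_j\rangle/d$, and it vanishes off $\bigcup_jB_j$. So $|\Phi_i|\le a$ by (A1), and
$$\Lambda(S)\le a\sum_i\|Se_i\|_1\le\frac a{1-\varepsilon_1}.$$
Therefore, by (2), $\|T-S\|\ge\Lambda(T)-\Lambda(S)\ge\frac{\rho-\eta}{1+\eta}-\frac a{1-\varepsilon_1}>\varepsilon_2$. This proves Theorem 1, given Proposition A. $\blacksquare$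

**Remark.** The argument used $M+1$ points and $M$ sets only. It applies word for word to $(\ell_\infty^{M+1},\ell_1^M)$. Hence for each fixed $\varepsilon\in(0,1)$ no single $\eta>0$ works simultaneously for all the pairs $(\ell_\infty^{n+1},\ell_1^n)$, $n\in\mathbb N$, although each of these pairs has the BPBp.

## 6. Hadamard matrices violate (A2)

We need a matrix of $\ell_\infty\to\ell_1$ norm about one whose entries have large absolute sum. The first candidate is a Hadamard matrix $H$: entries $\pm1$, $HH^{\mathsf T}=M\cdot\mathrm{Id}$, existing for $M=2^k$. By Cauchy–Schwarz, $|\sum H_{ij}x_iy_j|\le\sqrt M\cdot\sqrt M\cdot\sqrt M$ for $x,y\in[-1,1]^M$. So $t_{ij}=sM^{-3/2}H_{ij}$ with $0<s\le1$ has norm at most $s$, while $\sum|t_{ij}|=s\sqrt M$ is huge.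

The trouble is the first term of (A2). Fix a dyadic $r$ with $0<r<s^2/3$. Let $y_j$ be independent random signs for $rM$ of the indices and $y_j=1$ for the others. The mean $\frac1M\sum y_j$ has expectation $1-r$. For each row, $\sum_jH_{ij}y_j=c_i+R_i$ with $c_i$ constant and $R_i$ a sum of $n=rM$ independent signs. By symmetry, $E|c_i+R_i|=\frac12E(|c_i+R_i|+|c_i-R_i|)\ge E|R_i|$. Since $ER_i^2=n$ and $ER_i^4\le3n^2$, Hölder's inequality $ER_i^2\le(E|R_i|)^{2/3}(ER_i^4)^{1/3}$ gives $E|R_i|\ge\sqrt{n/3}$. Choosing $x_i$ to be the sign of $\sum_jt_{ij}y_j$, the expectation of the left side of (A2) is at least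
$$1-r+sM^{-3/2}\cdot M\cdot\sqrt{rM/3}=1-r+s\sqrt{r/3}>1 .$$
The excess does not depend on $M$, so for fixed $s$ and small $\eta$, (A2) fails. (For $s=1$, $r=1/8$ the value is $\frac78+\frac1{\sqrt{24}}>1.07$.) Spending a fraction $r$ of the mean buys a gain of order $\sqrt r$ in the bilinear term. What we need is a bilinear form in which every gain is paid for, at equal price, by a loss in the mean $\frac1M\sum y_j$.

## 7. The odd part of the noise operator on the cube

The $2\times2$ example has exactly this accounting: $\bigl|\frac{y_1+y_2}2\bigr|+\bigl|\frac{y_1-y_2}2\bigr|=\max(|y_1|,|y_2|)\le1$. If $y$ is viewed as a function on $\{\pm1\}$, the two terms are its even and odd parts. We now do the same on $\{\pm1\}^d$.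

Let $\mathbb E$ be expectation for the uniform probability on $\{\pm1\}^d$. For $J\subset[d]=\{1,\dots,d\}$ let $w_J(\omega)=\prod_{l\in J}\omega(l)$, with $w_\emptyset=1$. These $2^d$ functions are an orthonormal basis of $L_2$. We put $\widehat F(J)=\mathbb E[Fw_J]$, so $F=\sum_J\widehat F(J)w_J$ and $\mathbb E[FG]=\sum_J\widehat F(J)\widehat G(J)$. Note $w_Jw_{J'}=w_{J\triangle J'}$, and $w_J(-\omega)=(-1)^{|J|}w_J(\omega)$.

**Lemma 2.** For $F,G:\{\pm1\}^d\to[-1,1]$ and $\rho\in(0,1]$,
$$|\mathbb EF|+\Bigl|\sum_{|J|\text{ odd}}\rho^{|J|}\,\widehat G(J)\widehat F(J)\Bigr|\le1 .\tag{3}$$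

*Proof.* Let $H=\sum_J\rho^{|J|}\widehat F(J)w_J$. First we check $|H|\le1$. Let $\zeta\in\{\pm1\}^d$ have independent coordinates of mean $\rho$. With the coordinatewise product, the expectation over $\zeta$ of $w_J(\omega\zeta)=w_J(\omega)w_J(\zeta)$ is $\rho^{|J|}w_J(\omega)$. So $H(\omega)$ is the expectation of $F(\omega\zeta)$, and $|H|\le1$. Also $\mathbb EH=\widehat F(\emptyset)=\mathbb EF$.

Now split $H=H_e+H_o$ into even and odd parts under $\omega\mapsto-\omega$. The part $H_o$ collects the $J$ of odd size, so the sum in (3) is $\mathbb E[GH_o]$, and $\mathbb EF=\mathbb EH=\mathbb EH_e$. Since $|G|\le1$,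
$$|\mathbb EF|+|\mathbb E[GH_o]|\le\mathbb E\bigl(|H_e|+|H_o|\bigr)=\mathbb E\max\bigl(|H_e+H_o|,|H_e-H_o|\bigr)=\mathbb E\max\bigl(|H(\omega)|,|H(-\omega)|\bigr)\le1.\ \square$$

A check with $d=2$, $\rho=1$: $F=\max(\omega(1),\omega(2))=\frac12(1+w_{\{1\}}+w_{\{2\}}-w_{\{1,2\}})$ has mean $\frac12$, and its odd part $\frac12(\omega(1)+\omega(2))$ has $L_1$ norm $\frac12$.

Lemma 2 is (A2) with $\eta=0$ for the following data. Take $M=2^d$, let both $(\alpha_i)$ and $(\beta_j)$ list the whole cube, and let $t_{ij}=M^{-2}\sum_{|J|\text{ odd}}\rho^{|J|}w_J(\alpha_i)w_J(\beta_j)$. Condition (A3) holds too: for each $l$ the inner sum is the form evaluated at $F=G=w_{\{l\}}$, which is $\rho$. But (A1) fails, since $\alpha_i=\beta_j$ occurs. When $a<\rho$ this cannot be avoided with these $t_{ij}$, because the operator of Step 3 then attains its norm at $e_0$ exactly. By Lemma 1 with $\varepsilon_1\to0$ it satisfies $\sum\|Te_i\|_1\le1$, and (A1) would force $\rho\le a$.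

So we use *few* points of the cube instead of all of them. For (A1) we want the points so few that random ones are almost orthogonal, and any number polynomial in $d$ will do. For (A2) we want them so many that averages over them still look like averages over the cube. The cube has $2^d$ characters, so this fails if all of them matter. But the factor $\rho^{|J|}$ makes high degrees negligible, and only polynomially many characters have degree at most a fixed number. This is the plan.

## 8. Polynomially many random points: proof of Proposition A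

**Step 1: set-up.** We fix the truncation, the number of points and the matrix. Choose $\delta\in(0,1)$ with $4\delta\le\eta/2$, and an odd integer $D\ge1$ with $\rho^{D+1}\le\eta/2$. For $d\in\mathbb N$ put
$$\mathcal J=\{J\subset[d]:|J|\text{ odd},\ |J|\le D\},\qquad\mathcal J_0=\mathcal J\cup\{\emptyset\},\qquad n_0=|\mathcal J_0|,\qquad M=\lceil256\,n_0/\delta^2\rceil .$$
Every set of size at most $D$ is the set of values in $[d]$ of some map $\{1,\dots,D\}\to[d]\cup\{*\}$, so $n_0\le(d+1)^D$. Let $\alpha_1,\dots,\alpha_M,\beta_1,\dots,\beta_M$ be independent and uniform on $\{\pm1\}^d$; write $\Pr$ and $E$ for this randomness. For $x,y\in\mathbb R^M$ define empirical coefficients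
$$\hat x(J)=\frac1M\sum_ix_iw_J(\alpha_i),\qquad\hat y(J)=\frac1M\sum_jy_jw_J(\beta_j),$$
and put
$$t_{ij}=\frac1{M^2}\sum_{J\in\mathcal J}\rho^{|J|}w_J(\alpha_i)w_J(\beta_j),\qquad A(x,y)=\sum_{i,j}t_{ij}x_iy_j=\sum_{J\in\mathcal J}\rho^{|J|}\hat x(J)\hat y(J).$$

We claim that for $d$ large, with positive probability, the following hold simultaneously:

- (E1) for all $q\in\mathrm{span}\{w_J:J\in\mathcal J_0\}$: $\frac1M\sum_j|q(\beta_j)|\le\mathbb E|q|+\delta\|q\|_2$, and the same with $\alpha_i$ in place of $\beta_j$;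
- (E2) $Z:=\frac1d\sum_{l=1}^d\sum_{J\in\mathcal J,\,J\ne\{l\}}|\hat x^l(J)\hat y^l(J)|\le\delta$, where $x^l_i=\alpha_i(l)$ and $y^l_j=\beta_j(l)$;
- (E3) $|\langle\alpha_i,\beta_j\rangle|\le ad$ for all $i,j$.

**Step 2: (E1) fails with probability at most $1/4$.** This step makes the sample representative for low-degree $L_1$ norms, uniformly over an $n_0$-dimensional space. For $c\in\mathbb R^{\mathcal J_0}$ let $q_c=\sum_{J\in\mathcal J_0}c_Jw_J$, so $\|q_c\|_2=\|c\|_2$. Put
$$\Psi=\sup_{\|c\|_2\le1}\Bigl[\frac1M\sum_j|q_c(\beta_j)|-\mathbb E|q_c|\Bigr]\ge0,$$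
where $\Psi\ge0$ comes from $c=0$. By homogeneity, the $\beta$ half of (E1) says $\Psi\le\delta$.

*Symmetrization.* Let $\beta_j'$ be an independent copy of the sample and $\epsilon_j$ independent signs. Since $\mathbb E|q_c|$ is the mean of $\frac1M\sum_j|q_c(\beta'_j)|$, and the supremum of a mean is at most the mean of the supremum,
$$E\Psi\le E\sup_c\frac1M\sum_j\bigl(|q_c(\beta_j)|-|q_c(\beta_j')|\bigr)=E\sup_c\frac1M\sum_j\epsilon_j\bigl(|q_c(\beta_j)|-|q_c(\beta_j')|\bigr)\le2E\sup_c\frac1M\sum_j\epsilon_j|q_c(\beta_j)| .$$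
The equality holds because exchanging $\beta_j$ and $\beta_j'$ does not change the joint law. The last step splits the supremum and uses that $-\epsilon_j$ has the law of $\epsilon_j$.

*Removing the absolute values.* We drop them one index at a time. Let $\mathcal T=\{(q_c(\beta_1),\dots,q_c(\beta_M)):\|c\|_2\le1\}$. Fix the $\beta$'s and all signs except $\epsilon_j$, and let $g(\tau)=\sum_{k<j}\epsilon_k\tau_k+\sum_{k>j}\epsilon_k|\tau_k|$ on $\mathcal T$. Averaging over $\epsilon_j$,
$$\tfrac12\sup_{\tau}[g(\tau)+|\tau_j|]+\tfrac12\sup_{\sigma}[g(\sigma)-|\sigma_j|]\le\tfrac12\sup_{\tau,\sigma}[g(\tau)+g(\sigma)+|\tau_j-\sigma_j|]=\tfrac12\sup_{\tau,\sigma}[g(\tau)+g(\sigma)+\tau_j-\sigma_j].$$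
The inequality is $|\tau_j|-|\sigma_j|\le|\tau_j-\sigma_j|$, and the equality holds because $\tau$ and $\sigma$ can be exchanged. The right side is $\frac12\sup_\tau[g(\tau)+\tau_j]+\frac12\sup_\sigma[g(\sigma)-\sigma_j]$, the average over $\epsilon_j$ of $\sup_\tau[g(\tau)+\epsilon_j\tau_j]$. So $|\tau_j|$ may be replaced by $\tau_j$. Doing this for $j=1,\dots,M$,
$$E\Psi\le\frac2ME\sup_{\|c\|_2\le1}\sum_j\epsilon_jq_c(\beta_j)=\frac2ME\Bigl(\sum_{J\in\mathcal J_0}\Bigl(\sum_j\epsilon_jw_J(\beta_j)\Bigr)^2\Bigr)^{1/2}\le\frac2M\sqrt{n_0M}=2\sqrt{\frac{n_0}M}\le\frac\delta8 .$$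
The equality is the dual formula for the Euclidean norm. The next inequality is Jensen together with $E(\sum_j\epsilon_jw_J(\beta_j))^2=M$. The last one uses $M\ge256n_0/\delta^2$. By Markov, $\Pr(\Psi>\delta)\le1/8$. The same holds for the $\alpha_i$, so (E1) fails with probability at most $1/4$.

**Step 3: (E2) fails with probability less than $1/8$.** This step says that the sampled coordinate functions have almost no empirical correlation with the other characters. If $J\ne\{l\}$, then $\hat x^l(J)=\frac1M\sum_iw_{J\triangle\{l\}}(\alpha_i)$ with $J\triangle\{l\}\ne\emptyset$. This is a mean of $M$ independent centred signs, so $E|\hat x^l(J)|\le M^{-1/2}$. The same holds for $\hat y^l(J)$, and the two are independent. Hence $EZ\le n_0/M\le\delta^2/256$, and $\Pr(Z>\delta)\le\delta/256<1/8$.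

**Step 4: (E3) fails with probability tending to $0$.** This is where polynomially many points meet an exponential bound. Each $\langle\alpha_i,\beta_j\rangle=\sum_l\alpha_i(l)\beta_j(l)$ is a sum of $d$ independent signs, so Hoeffding's inequality gives $\Pr(|\langle\alpha_i,\beta_j\rangle|>ad)\le2e^{-a^2d/2}$. By the union bound, (E3) fails with probability at most
$$2M^2e^{-a^2d/2}\le2\bigl(256(d+1)^D\delta^{-2}+1\bigr)^2e^{-a^2d/2}\longrightarrow0\qquad(d\to\infty),$$
because $D,\delta,a$ are fixed. For $d$ large the total failure probability is thus below $1$. Fix such a $d$ and points satisfying (E1)–(E3). Condition (A1) is (E3).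

**Step 5: (A3).** We evaluate the form on the sampled coordinate functions. Since $D\ge1$, $\{l\}\in\mathcal J$, and $\hat x^l(\{l\})=\hat y^l(\{l\})=1$. So
$$A(x^l,y^l)=\rho+\sum_{J\in\mathcal J,\,J\ne\{l\}}\rho^{|J|}\hat x^l(J)\hat y^l(J).$$
Averaging over $l$ and using $\rho^{|J|}\le1$ and (E2), the left side of (A3) is at least $\rho-\delta\ge\rho-\eta$.

**Step 6: vectors on the sample come from functions on the cube.** To use Lemma 2 we replace $y\in[-1,1]^M$ by a function on the whole cube with almost the same low-degree coefficients. *Claim:* for $y\in[-1,1]^M$ there is $F:\{\pm1\}^d\to[-1,1]$ with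
$$\sum_{J\in\mathcal J_0}\bigl(\hat y(J)-\widehat F(J)\bigr)^2\le\delta^2. \tag{4}$$
The set $\mathcal C=\{(\widehat F(J))_{J\in\mathcal J_0}:|F|\le1\}$ is compact and convex. Suppose the distance from $(\hat y(J))_{J\in\mathcal J_0}$ to $\mathcal C$ were greater than $\delta$. Let $p$ be the nearest point of $\mathcal C$ and $c$ the unit vector in direction $\hat y-p$. Then $\langle c,z\rangle\le\langle c,p\rangle$ on $\mathcal C$, so
$$\langle c,\hat y\rangle=\langle c,p\rangle+\|\hat y-p\|_2>\sup_{|F|\le1}\langle c,\widehat F\rangle+\delta=\sup_{|F|\le1}\mathbb E[Fq_c]+\delta=\mathbb E|q_c|+\delta .$$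
But (E1) gives $\langle c,\hat y\rangle=\frac1M\sum_jy_jq_c(\beta_j)\le\frac1M\sum_j|q_c(\beta_j)|\le\mathbb E|q_c|+\delta$, a contradiction. In the same way, the $\alpha$ half of (E1) gives for each $x\in[-1,1]^M$ a function $G:\{\pm1\}^d\to[-1,1]$ with $\sum_{J\in\mathcal J_0}(\hat x(J)-\widehat G(J))^2\le\delta^2$.

**Step 7: (A2).** We transfer (3) to the sample. Let $x,y\in[-1,1]^M$, with $F,G$ as in Step 6. Three errors occur.

First, the coefficient $J=\emptyset$ in (4) gives $\bigl|\frac1M\sum_jy_j-\mathbb EF\bigr|\le\delta$.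

Second, write $\hat x\hat y-\widehat G\widehat F=(\hat x-\widehat G)\hat y+\widehat G(\hat y-\widehat F)$. As vectors indexed by $\mathcal J$, $\|\widehat F\|_2\le1$ and $\|\widehat G\|_2\le1$ by Parseval, so $\|\hat y\|_2\le1+\delta$. By Cauchy–Schwarz,
$$\Bigl|A(x,y)-\sum_{J\in\mathcal J}\rho^{|J|}\widehat G(J)\widehat F(J)\Bigr|\le\delta(1+\delta)+\delta\le3\delta .$$

Third, the truncated degrees contribute $\sum_{|J|\text{ odd},\,|J|>D}\rho^{|J|}|\widehat G(J)\widehat F(J)|\le\rho^{D+1}$, again by Cauchy–Schwarz and Parseval.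

With Lemma 2,
$$\Bigl|\frac1M\sum_jy_j\Bigr|+|A(x,y)|\le|\mathbb EF|+\Bigl|\sum_{|J|\text{ odd}}\rho^{|J|}\widehat G(J)\widehat F(J)\Bigr|+4\delta+\rho^{D+1}\le1+\frac\eta2+\frac\eta2=1+\eta .$$
This is (A2). Proposition A is proved, and with it Theorem 1. $\blacksquare$

## 9. Finite-dimensional spaces: proof of Theorem 2

If both spaces are infinite-dimensional, the BPBp fails by Theorem 1. It remains to see that it holds when one of them is finite-dimensional. The case of $L_\infty(\mu)$ is included because $L_\infty(\mu)$ is isometric to some $C(K)$.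

**Step 1: $C_0(L)$ finite-dimensional.** Then $L$ is finite, since an infinite $L$ carries arbitrarily many disjoint bumps. A finite Hausdorff space is discrete, so $C_0(L)=\ell_\infty^n$, and the BPBp is the second of the known facts in Section 2.

**Step 2: a finite-dimensional $L_1(\nu)$ is $\ell_1^m$.** We identify the space. Indicators of disjoint sets of finite positive measure are linearly independent, so there is a maximal number $m$ of such sets, $B_1,\dots,B_m$, and $m\ge1$ because the space is nonzero. By maximality, no $B_j$ splits into two non-null pieces, and no set of finite positive measure is disjoint from $\bigcup_jB_j$. An integrable $f$ lives on the union of the finite-measure sets $\{|f|>1/n\}$. So it vanishes a.e. off $\bigcup_jB_j$ and is a.e. constant on each $B_j$. The map $f\mapsto(\int_{B_j}f\,d\nu)_j$ is an isometry onto $\ell_1^m$.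

**Step 3: property $\beta$.** We recall Lindenstrauss' property $\beta$, the tool for this case.

**Definition.** $Y$ has *property $\beta$* if there are $y_k\in S_Y$, $f_k\in S_{Y^*}$ and $0\le\lambda<1$ with $f_k(y_k)=1$, $|f_k(y_i)|\le\lambda$ for $i\ne k$, and $\|y\|=\sup_k|f_k(y)|$ for all $y$.

For $\ell_1^m$ let $\{f_k\}\subset\{\pm1\}^m$ contain exactly one vector of each pair $\pm f$, and let $y_k=f_k/m$. Then $f_k(y_k)=1=\|y_k\|_1$, and $\|y\|_1=\max_k|f_k(y)|$. For $k\ne i$ the sign vectors $f_k,f_i$ agree somewhere and disagree somewhere, so $|f_k(y_i)|\le\max(0,1-\frac2m)<1$. For $m=2$: $f_1=(1,1)$, $f_2=(1,-1)$, and $\lambda=0$.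

By Acosta–Aron–García–Maestre (*The Bishop–Phelps–Bollobás theorem for operators*, J. Funct. Anal. 254 (2008), Theorem 2.2), if $Y$ has property $\beta$ then $(X,Y)$ has the BPBp for every Banach space $X$. This settles the case and proves Theorem 2. $\blacksquare$

## 10. Extreme points and a cone in a projective tensor product: proof of Theorem 3

In Theorem 1 the point $e_0$ vanishes at $s_1$, so it is far from extreme. Suppose now that $x_0$ is extreme in $B_{C(K)}$. Then $|x_0|=1$ on $K$, since otherwise $x_0\pm(1-|x_0|)$ are two distinct points of the ball with midpoint $x_0$. There is nothing left to cut off, and only $T$ has to be corrected. Four textbook facts are used.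

- *(Kakutani.)* $Y^*$, for $Y=L_1(\nu)$, is isometrically lattice isomorphic to some $C(K')$. We identify the two.
- The AL-space $Y$ is a projection band in its bidual: $Y^{**}=Y\oplus_1Y^d$, with band projection $P$ onto $Y$, so $\|\xi\|=\|P\xi\|+\|(I-P)\xi\|$. For $Y=\ell_1$, a functional $\xi\in\ell_\infty^*$ has $P\xi=(\xi(e_n))_n$, and $(I-P)\xi$ vanishes on $c_0$.
- The projective tensor product $E=C(K)\hat\otimes_\pi C(K')$ has norm $\|u\|=\inf\sum_k\|x_k\|\|z_k\|$ over representations $u=\sum_kx_k\otimes z_k$. Its dual is $E^*=L(C(K),C(K')^*)=L(C(K),Y^{**})$ isometrically, via $\phi(x\otimes z)=\langle Rx,z\rangle$. In particular $\|\phi\|=\sup|\phi(x\otimes z)|$ over $x,z$ in the unit balls.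
- $E$ is a commutative unital Banach algebra with $(x\otimes z)(x'\otimes z')=xx'\otimes zz'$. Multiplying representations of $u$ and $u'$ term by term gives $\|uu'\|\le\|u\|\|u'\|$. The unit is $\mathbf 1=1\otimes1$, and $\|\mathbf 1\|=1$.

For example, with $C(K)=\ell_\infty^n$ and $C(K')=\ell_\infty^m$, $E$ consists of the $n\times m$ matrices with entrywise product, $x\otimes z$ is the matrix $(x_iz_j)$, and $\mathbf 1$ is the all-ones matrix. A functional on $E$ is a matrix $(b_{ij})$, with the norm of an operator from $\ell_\infty^n$ to $\ell_1^m$.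

**Step 1: reduction to the unit.** We move the pair (point, functional) to the unit of $E$. The elements of $B_{Y^*}$ taking the value $\|Tx_0\|$ at $Tx_0$ form a nonempty weak$^*$-compact face. By Krein–Milman it has an extreme point $y$, which is extreme in $B_{Y^*}$. So $\langle Tx_0,y\rangle=\|Tx_0\|$ and $|y|=1$ on $K'$. Multiplication by $x_0$ on $C(K)$ and by $y$ on $C(K')$ are isometries equal to their own inverses. Define $\phi\in E^*$ by
$$\phi(x\otimes z)=\langle T(x_0x),yz\rangle .$$
Then $\|\phi\|=\|T\|=1$ and $\phi(\mathbf 1)=\|Tx_0\|>1-\eta$. We look for $\psi\in E^*$ near $\phi$ with $\|\psi\|=\psi(\mathbf 1)$, that is, with $\psi(\mathbf 1-x\otimes z)\ge0$ for all $x\in B_{C(K)}$, $z\in B_{C(K')}$. For matrices this is weaker than positivity of the entries: $b=\frac12\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ has norm $1$ (Section 3), and the sum of its entries, its value at $\mathbf 1$, is $1$.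

Let $\mathcal P\subset E$ be the convex cone generated by all $\mathbf 1-x\otimes z$ with $x\in B_{C(K)}$, $z\in B_{C(K')}$. We want $\psi\ge0$ on $\mathcal P$.

**Step 2: $\phi$ is almost nonnegative on $\mathcal P$.** *Claim:* $\phi(u)\ge-\gamma\|u\|$ for $u\in\mathcal P$, with $\gamma=2\sqrt\eta$. On a single generator, $\phi(\mathbf 1-x\otimes z)\ge-\eta$ is immediate. But this error is absolute, while the claim needs an error relative to $\|u\|$, and $\|u\|$ may be small. The algebra structure solves this.

The case $u=0$ is trivial. By homogeneity let $\|u\|=1$. Write $u=\sum_k\lambda_k(\mathbf 1-x_k\otimes z_k)$, a finite sum with $\lambda_k\ge0$ and $\lambda=\sum_k\lambda_k>0$. Then $u=\lambda(\mathbf 1-w)$ with $w=\sum_k\frac{\lambda_k}\lambda x_k\otimes z_k$ and $\|w\|\le1$. For $t>0$,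
$$\|e^{-tu}\|=e^{-t\lambda}\|e^{t\lambda w}\|\le e^{-t\lambda}e^{t\lambda}=1 .$$
Let $v=(\mathbf 1-e^{-tu})/t$. From $\phi(\mathbf 1)>1-\eta$ and $\phi(e^{-tu})\le1$ we get $\phi(v)\ge\frac{(1-\eta)-1}t=-\frac\eta t$. From the power series and $\|u\|=1$,
$$\|u-v\|\le\sum_{k\ge2}\frac{t^{k-1}}{k!}=\frac{e^t-1-t}t .$$
Take $t=\sqrt\eta\le1$. Since $e^t-1-t=\sum_{k\ge2}t^k/k!\le t^2(e-2)\le t^2$, we get $\phi(u)\ge\phi(v)-\|u-v\|\ge-\frac\eta t-t=-2\sqrt\eta$.

**Step 3: a nearby functional nonnegative on $\mathcal P$.** Hahn–Banach turns Step 2 into a correction of norm at most $\gamma$. For $u\in E$ let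
$$q(u)=\inf_{v\in\mathcal P}\bigl\{\phi(v)+\gamma\|u-v\|\bigr\}.$$
By Step 2, $\phi(v)\ge-\gamma\|v\|\ge-\gamma\|u\|-\gamma\|u-v\|$, so $q(u)\ge-\gamma\|u\|$ and $q$ is finite. Taking $v=0$ gives $q(u)\le\gamma\|u\|$. Since $\mathcal P$ is a convex cone, $q$ is subadditive and positively homogeneous. By Hahn–Banach there is a linear $r:E\to\mathbb R$ with $r\le q$. Then $r\le\gamma\|\cdot\|$, so $\|r\|\le\gamma$. For $u\in\mathcal P$ the choice $v=u$ gives $r(u)\le q(u)\le\phi(u)$.

Let $\psi=\phi-r$. Then $\|\phi-\psi\|\le\gamma$ and $\psi\ge0$ on $\mathcal P$, that is, $\psi(x\otimes z)\le\psi(\mathbf 1)$ for $x,z$ in the unit balls. Replacing $x$ by $-x$ gives $|\psi(x\otimes z)|\le\psi(\mathbf 1)$, so $\|\psi\|=\psi(\mathbf 1)$.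

Now undo the multiplications: let $S_1:C(K)\to Y^{**}$ be given by $\langle S_1x,z\rangle=\psi(x_0x\otimes yz)$. Since $x_0^2=1$ and $y^2=1$,
$$\|S_1-T\|=\|\psi-\phi\|\le\gamma,\qquad\langle S_1x_0,y\rangle=\psi(\mathbf 1)=\|\psi\|=\|S_1\|.$$

**Step 4: back from $Y^{**}$ to $Y$.** The operator $S_1$ may leave $Y$; we bring it back without losing norm attainment. Applying $P$ alone could lower the norm at $x_0$, so we put the lost part back along a fixed vector. Let $g=Tx_0/\|Tx_0\|\in S_Y$, so $\langle g,y\rangle=1$, and define $Q:Y^{**}\to Y$ by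
$$Q\xi=P\xi+\langle(I-P)\xi,y\rangle\,g .$$
Then $\|Q\xi\|\le\|P\xi\|+\|(I-P)\xi\|=\|\xi\|$, $Q\xi=\xi$ for $\xi\in Y$, and $\langle Q\xi,y\rangle=\langle P\xi,y\rangle+\langle(I-P)\xi,y\rangle=\langle\xi,y\rangle$. Put $S_2=QS_1:C(K)\to Y$. We have
$$\|S_2\|\le\|S_1\|=\langle S_1x_0,y\rangle=\langle S_2x_0,y\rangle\le\|S_2x_0\|\le\|S_2\|,$$
so $\|S_2\|=\|S_2x_0\|$. Since $QT=T$, we get $\|S_2-T\|=\|Q(S_1-T)\|\le\gamma$.

**Step 5: normalization.** Finally we make the norm equal to one. As $\eta<1/4$, $\gamma=2\sqrt\eta<1$, so $S_2\ne0$, and $\bigl|\|S_2\|-1\bigr|\le\|S_2-T\|\le\gamma$. Put $S=S_2/\|S_2\|$. Then $\|S\|=\|Sx_0\|=1$ and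
$$\|S-T\|\le\|S-S_2\|+\|S_2-T\|=\bigl|1-\|S_2\|\bigr|+\|S_2-T\|\le2\gamma=4\sqrt\eta .\qquad\blacksquare$$
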